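\title{Uniqueness of the Stokes corner flow without symmetry}

\begin{abstract}
We consider a nonnegative harmonic function $\psi$ in the domain below an unbounded curve that rises monotonically to the origin and then falls monotonically, with $\psi=0$ and $|\nabla\psi|^2=-2gY$ on the curve. We prove that the only nontrivial solution of this free boundary problem is the Stokes corner flow in a sector of opening $120^\circ$. No symmetry is assumed; this proves a conjecture posed by Varvaruca. The proof covers the boundary condition $|\nabla\psi|^2=2g(-Y)^\kappa$ for every $\kappa>0$. A conformal map and a nonlocal comparison give two-sided bounds for $|\nabla\psi|$ at all scales; an energy that is monotone in the logarithm of the radius then takes the same value at the origin and at infinity, which forces the solution to be homogeneous.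
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The free boundary problem}
Let $g>0$ be a constant. We write points of the plane as $(X,Y)$ or $z=X+iY$. We look for a curve $\mathcal S=\{(u(s),v(s)):s\in\mathbb R\}$, where $s\mapsto(u(s),v(s))$ is continuous and injective and $(u(0),v(0))=(0,0)$, such that
\begin{itemize}
\item[(i)] $u$ is nondecreasing on $\mathbb R$;
\item[(ii)] $v$ is nondecreasing on $(-\infty,0]$ and nonincreasing on $[0,\infty)$;
\item[(iii)] $|u(s)|+|v(s)|\to\infty$ as $s\to\pm\infty$;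
\end{itemize}
and for a function $\psi$ on the unbounded domain $\Omega$ below $\mathcal S$ such that
\begin{itemize}
\item[(a)] $\Delta\psi=0$ in $\Omega$;
\item[(b)] $\psi\in\mathrm{Lip}_{\mathrm{loc}}(\Omega\cup\mathcal S)$;
\item[(c)] $\psi\ge0$ and $\psi_Y\le0$ in $\Omega$;
\item[(d)] $\psi=0$ on $\mathcal S$;
\item[(e)] $|\nabla\psi|^2+2gY=0$ $\mathcal H^1$-almost everywhere on $\mathcal S$.
\end{itemize}
We call this problem (P). Two phrases in it need a precise meaning.

\emph{The domain below $\mathcal S$.} By (iii) and injectivity, $\mathcal S\cup\{\infty\}$ is a Jordan curve on the Riemann sphere, so $\mathbb R^2\setminus\mathcal S$ has two components, each simply connected and each with boundary $\mathcal S$. By (ii), $v\le0$, so the half-plane $\{Y>0\}$ lies in one of them. The domain $\Omega$ is the other one. It is open and disjoint from $\{Y>0\}$, so $\Omega\subset\{Y<0\}$. The curve $\mathcal S$ need not be a graph: it may contain vertical segments.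

\emph{Boundary values of the gradient.} Here $\mathcal H^1$ is one-dimensional Hausdorff measure. For $\zeta\in\mathcal S$ and $K>1$ let $\Gamma_K(\zeta)=\{z\in\Omega:|z-\zeta|<K\operatorname{dist}(z,\mathcal S)\}$. A function on $\Omega$ has a \emph{non-tangential limit} at $\zeta$ if $\zeta$ lies in the closure of $\Gamma_K(\zeta)$ for some $K$, and the function tends to the same limit as $z\to\zeta$ within $\Gamma_K(\zeta)$ for every such $K$. By (a) and (b) the partial derivatives of $\psi$ have non-tangential limits $\mathcal H^1$-a.e.\ on $\mathcal S$, and (e) refers to these values.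

One may read $\psi$ as the stream function of a steady irrotational planar flow under gravity $g$. Then (d) says that $\mathcal S$ is a streamline, (e) is Bernoulli's law on a surface of constant pressure, and $\psi_Y\le0$ says that the horizontal velocity has one sign. The speed prescribed by (e) vanishes at the origin, the highest point of the surface, and there the free boundary condition degenerates.

Problem (P) has the \emph{trivial solution} $\mathcal S=\{Y=0\}$, $\psi\equiv0$ in the lower half-plane; any other solution is called nontrivial. The \emph{Stokes corner flow} is the pair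
\[
\mathcal S^*=\Big\{Y=-\tfrac1{\sqrt3}|X|\Big\},\qquad \psi^*=\tfrac23g^{1/2}\operatorname{Im}\big(i(iz)^{3/2}\big)\ \text{ in the domain }\Omega^*\text{ below }\mathcal S^*,
\]
with the principal branch of the power. It is a nontrivial solution (Section~\ref{sec:idea}).

Which solutions should one expect? Problem (P) contains no length scale: if $(\mathcal S,\psi)$ is a solution and $\lambda>0$, then so is $(\lambda^{-1}\mathcal S,\lambda^{-3/2}\psi(\lambda\,\cdot))$, because both sides of $|\nabla\psi|^2=-2gY$ are multiplied by $\lambda^{-1}$. It is also invariant under the reflection $X\mapsto-X$. If the nontrivial solution is unique, it must therefore be homogeneous of degree $\frac32$ and symmetric, and a short computation then gives the Stokes corner flow. Any other solution would come with a one-parameter family of rescalings, passing from one behavior near the origin to another at infinity. The question is whether such a transition can occur.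

It is known that the Stokes corner flow is the only nontrivial solution of (P) for which both $\mathcal S$ and $\psi$ are symmetric with respect to the line $X=0$. The conjecture that this remains true without the symmetry assumption is posed in \cite{Varvaruca}. We prove it; the proof does not use the symmetric result.

\begin{theorem}\label{thm:main}
The only nontrivial solution of \textup{(P)} is the Stokes corner flow $(\mathcal S^*,\psi^*)$.
\end{theorem}

\subsection*{A more general statement}
The exponent of $-Y$ in (e) plays no special role, and one of the monotonicity hypotheses is redundant. For $\kappa>0$ consider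
\begin{itemize}
\item[(e$_\kappa$)] $|\nabla\psi|^2=2g(-Y)^\kappa$ $\mathcal H^1$-almost everywhere on $\mathcal S$,
\end{itemize}
again in the sense of non-tangential limits, whose existence a.e.\ is part of the condition. The scaling that preserves (e$_\kappa$) is $\psi\mapsto\lambda^{-\mu}\psi(\lambda\,\cdot)$ with $2\mu-2=\kappa$.

\begin{theorem}\label{thm:general}
Let $\kappa>0$ and $\mu=1+\frac\kappa2$. Assume \textup{(ii), (iii), (a), (b), (d), (e$_\kappa$)}, $\psi\ge0$, and at least one of the two conditions \textup{(i)} and $\psi_Y\le0$. Then either $\mathcal S=\{Y=0\}$ and $\psi\equiv0$, or, with $z=re^{i\varphi}$,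
\begin{equation}\label{eq:corner}
\Omega=\Big\{\big|\varphi+\tfrac\pi2\big|<\tfrac\pi{2\mu}\Big\},\qquad \psi=a\,r^\mu\cos\big(\mu(\varphi+\tfrac\pi2)\big),\qquad a>0,\quad a^2\mu^2=2g\cos^\kappa\tfrac\pi{2\mu}.
\end{equation}
Conversely, both pairs satisfy all the conditions \textup{(i)--(iii), (a)--(d), (e$_\kappa$)}.
\end{theorem}

For $\kappa=1$ we have $\mu=\frac32$ and $\frac\pi{2\mu}=\frac\pi3$. Then \eqref{eq:corner} gives $\Omega=\{-\frac{5\pi}6<\varphi<-\frac\pi6\}=\Omega^*$ and $\frac94a^2=g$, so $\psi=\frac23g^{1/2}\operatorname{Re}(iz)^{3/2}=\psi^*$. Hence Theorem~\ref{thm:general} implies Theorem~\ref{thm:main}, and shows that in Theorem~\ref{thm:main} either (i) or the condition $\psi_Y\le0$ may be omitted.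

\begin{remark}\label{rem:hyp}
The normalization of the curve and the sign of $\psi$ cannot be dropped. For $h>0$, the uniform stream $\mathcal S=\{Y=-h\}$, $\psi=(2gh^\kappa)^{1/2}(-h-Y)$ satisfies every condition except that $\mathcal S$ passes through the origin. If $(\mathcal S,\psi)$ is the pair \eqref{eq:corner}, then $(\mathcal S,-\psi)$ satisfies (i)--(iii), (a), (b), (d) and (e$_\kappa$). Of (b), apart from its role in giving a meaning to (e), the proof uses only the continuity of $\psi$ on $\Omega\cup\mathcal S$.
\end{remark}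

Section~\ref{sec:idea} explains the idea of the proof and ends with a plan of the remaining sections. Throughout,
\begin{equation}\label{eq:constants}
\mu=1+\tfrac\kappa2>1,\qquad \nu=1-\tfrac1\mu=\tfrac{\kappa}{\kappa+2}\in(0,1),\qquad G=\mu(2g)^{1/\kappa},
\end{equation}
so that $\mu\nu=\mu-1=\frac\kappa2$ and $\frac\kappa\mu=2\nu$. A reader interested only in Theorem~\ref{thm:main} may put $\kappa=1$, $\mu=\frac32$, $\nu=\frac13$, $G=3g$ and skip Lemma~\ref{lem:monotone}. The letters $C,c$ denote positive constants that may change from line to line.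

\section{Homogeneous solutions and a monotone energy}\label{sec:idea}

\subsection*{Logarithmic polar coordinates}
Write $z=e^{\rho+i\varphi}$ and $\Psi(\rho,\varphi)=e^{-\mu\rho}\psi(e^{\rho+i\varphi})$. The scaling symmetry becomes translation in $\rho$, and $\psi$ is homogeneous of degree $\mu$ exactly when $\Psi_\rho\equiv0$. Suppose in this section that
\begin{equation}\label{eq:polar}
\Omega=\{e^{\rho+i\varphi}:\rho\in\mathbb R,\ \varphi_-(\rho)<\varphi<\varphi_+(\rho)\},\qquad-\pi\le\varphi_-<\varphi_+\le0,
\end{equation}
with smooth functions $\varphi_\pm$, and that all derivatives of $\Psi$ extend continuously to the curves $\varphi=\varphi_\pm(\rho)$. Since $\log z$ is conformal, $\psi_{\rho\rho}+\psi_{\varphi\varphi}=0$ and $|\nabla\psi|^2=e^{-2\rho}(\psi_\rho^2+\psi_\varphi^2)$. Insert $\psi=e^{\mu\rho}\Psi$. On the boundary $\Psi=0$, so $\psi_\rho=e^{\mu\rho}\Psi_\rho$ there, and $-Y=e^\rho(-\sin\varphi)$. As $2\mu-2=\kappa$, the exponentials cancel and the problem becomes autonomous in $\rho$: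
\begin{equation}\label{eq:auto}
\begin{aligned}
&\Psi_{\rho\rho}+2\mu\Psi_\rho+\mu^2\Psi+\Psi_{\varphi\varphi}=0&&\text{for }\varphi_-<\varphi<\varphi_+,\\
&\Psi=0,\qquad\Psi_\rho^2+\Psi_\varphi^2=2g(-\sin\varphi)^\kappa&&\text{at }\varphi=\varphi_\pm .
\end{aligned}
\end{equation}

\subsection*{Stationary solutions are symmetric}
Let $\varphi_\pm$ be constant and let $\Psi=\Psi(\varphi)\ge0$, $\Psi\not\equiv0$. Then $\Psi''+\mu^2\Psi=0$ and $\Psi(\varphi_\pm)=0$, so $\Psi=a\sin(\mu(\varphi_+-\varphi))$ with $a>0$ and $\varphi_+-\varphi_-=\frac\pi\mu$. The opening of the sector is fixed, but so far not its position. The slope $|\Psi'|$ equals $a\mu$ at \emph{both} ends, so the last condition in \eqref{eq:auto} forces the two rays to descend equally steeply. This is the one place where symmetry enters the proof.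

\begin{lemma}\label{lem:angle}
Let $a>0$ and $\theta\in\mathbb R$ satisfy $\sin\theta\le0$, $\sin(\theta-\frac\pi\mu)\le0$ and
\[
a^2\mu^2=2g(-\sin\theta)^\kappa=2g\big(-\sin(\theta-\tfrac\pi\mu)\big)^\kappa .
\]
Then $\theta\equiv-\frac\pi2+\frac\pi{2\mu}\pmod{2\pi}$ and $a^2\mu^2=2g\cos^\kappa\frac\pi{2\mu}$.
\end{lemma}

\begin{proof}
We have $\sin\theta=\sin(\theta-\frac\pi\mu)<0$. The difference of the two sines is $2\cos(\theta-\frac\pi{2\mu})\sin\frac\pi{2\mu}$, and $0<\frac\pi{2\mu}<\frac\pi2$, so $\theta\equiv\frac\pi{2\mu}\pm\frac\pi2\pmod{2\pi}$. Then $\sin\theta=\pm\cos\frac\pi{2\mu}$, and $\sin\theta<0$ selects the lower sign.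
\end{proof}

With $\theta=\varphi_+$ we obtain the pair \eqref{eq:corner}. Let us verify that it is a solution.

\begin{proof}[Proof of the converse part of Theorem~\ref{thm:general}]
The trivial pair satisfies all conditions by inspection. For the pair \eqref{eq:corner}, the boundary consists of two rays from the origin, one in each open lower quadrant since $0<\frac\pi{2\mu}<\frac\pi2$; this gives (i)--(iii). The function $\psi=a\operatorname{Re}(iz)^\mu$ is harmonic and positive in $\Omega$, vanishes on the rays, and is $C^1$ up to the boundary since $\mu>1$. On the rays $-Y=r\cos\frac\pi{2\mu}$, so $|\nabla\psi|^2=a^2\mu^2r^{2\mu-2}=2g\cos^\kappa(\frac\pi{2\mu})\,r^\kappa=2g(-Y)^\kappa$. Finally $\psi_Y=-a\mu\operatorname{Re}(iz)^{\mu-1}=-a\mu r^{\mu-1}\cos\big((\mu-1)(\varphi+\frac\pi2)\big)\le0$, because $(\mu-1)\frac\pi{2\mu}<\frac\pi2$.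
\end{proof}

It remains to show that every nontrivial solution is stationary.

\subsection*{A model: one mode in a fixed sector}
Freeze the boundary as a sector of opening $\frac\pi\mu$, forget the Bernoulli condition, and take $\Psi=a(\rho)\sin(n\mu(\varphi_+-\varphi))$ with an integer $n\ge1$. The equation in \eqref{eq:auto} becomes
\[
a''+2\mu a'=\mu^2(n^2-1)\,a .
\]
We claim that if $a$ and $a'$ are bounded on all of $\mathbb R$, then $a'\equiv0$. This can be read off from the exponents $-\mu\pm n\mu$, but the following argument does not rely on linearity. Put $\mathcal E_n=\frac12\mu^2(n^2-1)a^2-\frac12(a')^2$. Then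
\[
\mathcal E_n'=a'\big(\mu^2(n^2-1)a-a''\big)=2\mu(a')^2\ge0 .
\]
So $\mathcal E_n$ is monotone and bounded, and $\int_{\mathbb R}(a')^2<\infty$. By the equation $a''$ is bounded, so $a'$ is uniformly continuous and tends to $0$ at $\pm\infty$. Along any sequence $T\to\pm\infty$, a subsequence of the translates $a(\cdot+T)$ converges in $C^1_{\mathrm{loc}}$ to a constant solution $a_\infty$, so $(n^2-1)a_\infty=0$, and its energy is $0$. Hence $\mathcal E_n(-\infty)=\mathcal E_n(+\infty)=0$, the monotone function $\mathcal E_n$ is constant, and $a'\equiv0$.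

The argument has three ingredients: a monotone energy, bounds that give compactness of translates, and the fact that all stationary limits have the same energy.

\subsection*{The energy for the free boundary problem}
Summing the model energy over modes suggests integrating $\frac12\Psi_\varphi^2-\frac12\Psi_\rho^2-\frac{\mu^2}2\Psi^2$ across the strip. When the boundary moves, differentiation produces boundary terms. Adding $g(-\sin\varphi)^\kappa$ to the integrand cancels them exactly, by the Bernoulli condition.

\begin{lemma}\label{lem:energy}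
Under \eqref{eq:polar} and \eqref{eq:auto}, with the regularity stated there, let
\[
\mathcal E(\rho)=\int_{\varphi_-(\rho)}^{\varphi_+(\rho)}\Big(\tfrac12\Psi_\varphi^2-\tfrac12\Psi_\rho^2-\tfrac{\mu^2}2\Psi^2+g(-\sin\varphi)^\kappa\Big)\,d\varphi .
\]
Then $\mathcal E'(\rho)=2\mu\int_{\varphi_-}^{\varphi_+}\Psi_\rho^2\,d\varphi\ge0$.
\end{lemma}

\begin{proof}
Differentiate, use $\Psi=0$ at the endpoints, and integrate $\int\Psi_\varphi\Psi_{\varphi\rho}\,d\varphi$ by parts:
\[
\mathcal E'=\Big[\varphi'\big(\tfrac12\Psi_\varphi^2-\tfrac12\Psi_\rho^2+g(-\sin\varphi)^\kappa\big)+\Psi_\varphi\Psi_\rho\Big]_{\varphi_-}^{\varphi_+}-\int_{\varphi_-}^{\varphi_+}\Psi_\rho\big(\Psi_{\varphi\varphi}+\Psi_{\rho\rho}+\mu^2\Psi\big)\,d\varphi,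
\]
where $\varphi'$ stands for $\varphi_\pm'(\rho)$ at the respective endpoint. By \eqref{eq:auto} the last integral equals $-2\mu\int\Psi_\rho^2\,d\varphi$. At an endpoint, $g(-\sin\varphi)^\kappa=\frac12(\Psi_\rho^2+\Psi_\varphi^2)$, so the factor of $\varphi'$ equals $\Psi_\varphi^2$. Differentiating $\Psi(\rho,\varphi_\pm(\rho))=0$ gives $\Psi_\rho=-\varphi'\Psi_\varphi$. Each boundary term is therefore $\varphi'\Psi_\varphi^2-\varphi'\Psi_\varphi^2=0$. Both differentiations are justified by performing them on the inner curves $\varphi_\pm\mp\varepsilon(\varphi_+-\varphi_-)$ and letting $\varepsilon\to0$, since the derivatives of $\Psi$ are continuous up to the boundary.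
\end{proof}

\subsection*{Why monotonicity is not enough}
The third ingredient fails unless degenerate limits are excluded. Take $\kappa=1$. For the Stokes corner flow, $\frac12\Psi_\varphi^2-\frac{\mu^2}2\Psi^2=-\frac12a^2\mu^2\cos(2\mu(\varphi+\frac\pi2))$ integrates to zero over the sector, which is a full period, so $\mathcal E=g\int_{-5\pi/6}^{-\pi/6}(-\sin\varphi)\,d\varphi=\sqrt3\,g$. For the trivial solution $\mathcal E=g\int_{-\pi}^0(-\sin\varphi)\,d\varphi=2g$. If the integrand stays bounded and $\varphi_+-\varphi_-\to0$, then $\mathcal E\to0$. Since $0<\sqrt3\,g<2g$, Lemma~\ref{lem:energy} alone does not exclude a solution with a Stokes corner at the origin that becomes flat at infinity, nor one with a cusp at the origin that looks like the Stokes corner at infinity. The heart of the proof is a bound $c|z|^{\mu-1}\le|\nabla\psi|\le C|z|^{\mu-1}$, valid at all scales and on both halves of $\mathcal S$, which rules these out.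

\subsection*{Plan}
After recalling some facts on the half-plane (Section~\ref{sec:tools}), we straighten the boundary by a conformal map $f$ and show that $H=1/f'$ has positive real part (Section~\ref{sec:conformal}). In Section~\ref{sec:boundary}, condition (e$_\kappa$) becomes a differential relation between the boundary values of $\log|H|$ and $\arg H$, which yields smoothness away from the origin and the upper bound. Section~\ref{sec:nondeg} proves the lower bound. Section~\ref{sec:polar} verifies \eqref{eq:polar} and bounds the energy. Section~\ref{sec:limits} identifies the limits of the rescalings and concludes.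

\section{Holomorphic functions in a half-plane}\label{sec:tools}

Let $\mathbb C_-=\{w=p+iq:q<0\}$. On $\overline{\mathbb C}_-\setminus\{0\}$ we write $w=|w|e^{i\gamma}$ with $\gamma\in[-\pi,0]$, and powers of $w$ use this argument. For $\xi$ with $\int\frac{|\xi(t)|}{1+t^2}dt<\infty$, the Poisson integral is
\[
P[\xi](w)=\frac1\pi\int_{\mathbb R}\frac{|q|}{|t-w|^2}\,\xi(t)\,dt .
\]
The kernel is positive and $P[1]=1$. An \emph{angular limit} at $t\in\mathbb R$ is a limit as $w\to t$ within $|p-t|<K|q|$, for every $K$. We use Herglotz's theorem in the following form.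
\begin{itemize}
\item[(F)] If $V\ge0$ is harmonic in $\mathbb C_-$ and continuous on $\overline{\mathbb C}_-$, then $\int\frac{V(t)}{1+t^2}dt<\infty$ and $V=b|q|+P[V|_{\mathbb R}]$ with a constant $b\ge0$.
\end{itemize}
The logarithm of the speed will be unbounded and of both signs, so (F) does not apply to it. The next lemma does, because the conjugate function will be bounded.

\begin{lemma}\label{lem:H2}
Let $h=A+iB$ be holomorphic in $\mathbb C_-$ with $|B|\le\frac\pi2$. Then $h$ has finite angular limits $h(t)=A(t)+iB(t)$ for a.e.\ $t$, and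
\begin{equation}\label{eq:L2}
A=P[A|_{\mathbb R}],\qquad\int_{\mathbb R}|A(t)-A(-i)|^2\frac{dt}{\pi(1+t^2)}\le\frac{\pi^2}4 .
\end{equation}
In particular $\int\frac{|A(t)|}{1+t^2}dt<\infty$, and $\log|w|=P[\log|t|]$.
\end{lemma}

\begin{proof}
Transplant $h$ to the unit disc by a M\"obius map sending $-i$ to $0$, and let $F(\zeta)=\sum c_n\zeta^n$ be the result. On the circle $|\zeta|=r$, the mean squares of $\operatorname{Re}(F-c_0)$ and of $\operatorname{Im}(F-c_0)$ both equal $\frac12\sum_{n\ge1}|c_n|^2r^{2n}$. The second is the variance of $\operatorname{Im}F$ on the circle, hence at most $\frac{\pi^2}4$. So $\sum|c_n|^2<\infty$, that is, $F$ is in the Hardy space $H^2$. Such a function has angular limits a.e., is their Poisson integral, and $F(r\,\cdot)$ converges to them in $L^2$. The M\"obius map preserves angular limits and Poisson integrals and carries normalized arc length to $\frac{dt}{\pi(1+t^2)}$. The last claim is the case $h=\log(iw)$.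
\end{proof}

The second lemma transfers local H\"older regularity from the real part to the whole function, with uniform constants. It will give smoothness in Section~\ref{sec:boundary} and compactness in Section~\ref{sec:limits}.

\begin{lemma}\label{lem:holder}
Let $h=A+iB$ be holomorphic in $\mathbb C_-$ with $A=P[\xi]$, $\int\frac{|\xi|}{1+t^2}dt\le\Lambda$ and $|B|\le\frac\pi2$. Let $J'\Subset J$ be bounded open intervals, $m\ge0$ an integer, $0<\beta<1$, and $\|\xi\|_{C^{m,\beta}(J)}\le\Lambda$. Then for some $\eta=\eta(J,J')>0$ the functions $h,h',\dots,h^{(m)}$ extend to $\beta$-H\"older functions on $\overline{J'}\times[-\frac\eta2,0]$, with norms bounded by a constant depending only on $m,\beta,J,J',\Lambda$.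
\end{lemma}

\begin{proof}
Choose $J'\Subset J''\Subset J$ and $\chi\in C_c^\infty(J)$ with $0\le\chi\le1$ and $\chi=1$ on $J''$. Put $\xi_1=\chi\xi\in C_c^{m,\beta}(\mathbb R)$, $h_1(w)=\frac i\pi\int\frac{\xi_1(t)}{t-w}dt$ and $h_2=h-h_1$. Since $\operatorname{Re}\frac i{t-w}=\frac{|q|}{|t-w|^2}$, we have $\operatorname{Re}h_1=P[\xi_1]$.

\emph{The part $h_1$.} For $0\le j\le m$, integration by parts gives $h_1^{(j)}(w)=\frac i\pi\int\frac{\xi_1^{(j)}(t)}{t-w}dt$. Since $\int_{\mathbb R}\frac{dt}{(t-w)^2}=0$,
\[
|h_1^{(j+1)}(w)|=\Big|\frac1\pi\int\frac{\xi_1^{(j)}(t)-\xi_1^{(j)}(p)}{(t-w)^2}\,dt\Big|\le C\int\frac{|t-p|^\beta}{(t-p)^2+q^2}\,dt=C|q|^{\beta-1}.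
\]
Let $w_1,w_2\in\mathbb C_-$ and $\ell=|w_1-w_2|$. Join $w_1$ to $w_2$ through $w_1-i\ell$ and $w_2-i\ell$. Each vertical segment contributes at most $C\int_0^\ell s^{\beta-1}ds$ to the integral of $|h_1^{(j+1)}|$, and the third segment, on which $|q|\ge\ell$, at most $C\ell\cdot\ell^{\beta-1}$. Hence $|h_1^{(j)}(w_1)-h_1^{(j)}(w_2)|\le C\ell^\beta$. Since $|h_1^{(j)}(p-i)|\le C$, the function $h_1$ has the claimed properties on bounded sets.

\emph{The part $h_2$.} We have $\operatorname{Re}h_2=P[\xi-\xi_1]$ and $\xi-\xi_1=0$ on $J''$. Let $2\eta=\min\{1,\operatorname{dist}(J',\partial J'')\}$. If $w\in\mathbb C_-$ and $\operatorname{dist}(w,\overline{J'})\le\eta$, then $|t-w|\ge\eta$ for $t\notin J''$, so the kernel is at most $\frac{C|q|}{1+t^2}$ there and $|\operatorname{Re}h_2(w)|\le C|q|$. Thus $\operatorname{Re}h_2$ vanishes continuously on the part of $\mathbb R$ within distance $\eta$ of $J'$. By Schwarz reflection, $h_2$ extends holomorphically to each disc $\{|w-x|<\eta\}$, $x\in\overline{J'}$, with $|\operatorname{Re}h_2|\le C$. Interior estimates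 for the harmonic function $\operatorname{Re}h_2$ bound each of $h_2',h_2'',\dots$ on $\{|w-x|<\frac34\eta\}$. The function $h_2$ itself is bounded there because $|\operatorname{Im}h_2(x-\frac{i\eta}2)|\le\frac\pi2+|h_1(x-\frac{i\eta}2)|\le C$. The smaller discs cover the rectangle $\overline{J'}\times[-\frac\eta2,0]$, and the lemma follows.
\end{proof}

\section{The conformal map}\label{sec:conformal}

From now on $(\mathcal S,\psi)$ satisfies the hypotheses of Theorem~\ref{thm:general}. The boundary $\mathcal S$ is unknown and has no a priori smoothness, so we replace $\Omega$ by a half-plane. The sign of $\psi$ makes $\psi$ itself the imaginary part of the straightening map.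

By the Riemann mapping theorem and Carath\'eodory's extension theorem for Jordan domains, there is a conformal map $f:\mathbb C_-\to\Omega$ that extends to a homeomorphism $\overline{\mathbb C}_-\cup\{\infty\}\to\Omega\cup\mathcal S\cup\{\infty\}$ with $f(0)=0$ and $f(\infty)=\infty$. The function $\psi\circ f$ is nonnegative and harmonic in $\mathbb C_-$, continuous on $\overline{\mathbb C}_-$ by (b), and zero on $\mathbb R$ by (d). By (F), $\psi\circ f=b|q|$ with $b\ge0$.

Suppose $b=0$. Then $\psi\equiv0$, and (e$_\kappa$) gives $Y=0$ $\mathcal H^1$-a.e.\ on $\mathcal S$. If $v(s)<0$ for some $s$, then $Y<0$ on a nondegenerate subarc, whose $\mathcal H^1$ measure is at least its diameter; this is impossible. So $v\equiv0$, the function $u$ is continuous and injective, hence strictly monotone, and $|u|\to\infty$ at both ends by (iii). Thus $\mathcal S=\{Y=0\}$, which is the trivial solution.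

From now on $b>0$, and we must prove \eqref{eq:corner}. Replacing $f(w)$ by $f(w/b)$, we have
\begin{equation}\label{eq:psi}
\psi(f(w))=-\operatorname{Im}w .
\end{equation}
For $t\in\mathbb R$ put $x(t)=\operatorname{Re}f(t)$ and $y(t)=\operatorname{Im}f(t)$. Then $f(t)=(u,v)(s(t))$ for a homeomorphism $s$ of $\mathbb R$ with $s(0)=0$. Condition (ii) is unchanged when $s$ is replaced by $-s$, so whatever the orientation,
\begin{equation}\label{eq:ymono}
y\text{ is nondecreasing on }(-\infty,0],\quad y\text{ is nonincreasing on }[0,\infty),\quad y(0)=0 .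
\end{equation}
Let $H=1/f'$, that is, $H(w)=\frac{dw}{dz}$ at $z=f(w)$. Since $\operatorname{Im}w=-\psi$, the Cauchy--Riemann equations give $\frac{dw}{dz}=-\psi_Y-i\psi_X$. Hence
\begin{equation}\label{eq:H}
|H|=|\nabla\psi|\circ f,\qquad\operatorname{Re}H=-\psi_Y\circ f .
\end{equation}
If $\psi_Y\le0$ is assumed, then $\operatorname{Re}H\ge0$. We show that (i) gives the same. The idea is to apply the maximum principle to horizontal differences of $\operatorname{Re}f$; since the domain is unbounded, this needs a growth bound, which comes from the positivity of $-\operatorname{Im}f$.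

\begin{lemma}\label{lem:monotone}
If \textup{(i)} holds, then $\operatorname{Re}H\ge0$ in $\mathbb C_-$.
\end{lemma}

\begin{proof}
By (i) there is $\epsilon\in\{1,-1\}$ such that $\epsilon x$ is nondecreasing on $\mathbb R$.

\emph{Growth of $f'$.} The function $V=-\operatorname{Im}f$ is positive and harmonic in $\mathbb C_-$, since $\Omega\subset\{Y<0\}$, and continuous on $\overline{\mathbb C}_-$. By (F), $V=b'|q|+P[-y]$ and $\int\frac{-y}{1+t^2}dt<\infty$. By \eqref{eq:ymono}, $-y$ is nondecreasing in $|t|$ on each half-line. Integrating over $[t,2t]$ and $[-2t,-t]$, $t\ge1$, gives $-y(\pm t)\frac t{1+4t^2}\le C$. Hence $-y(t)\le C(1+|t|)$ on $\mathbb R$. Let $|w|\ge1$. In $P[-y](w)$ the range $|t|\le2|w|$ contributes at most $C(1+|w|)$. For $|t|>2|w|$ the kernel is at most $\frac{4|q|}{\pi t^2}$, so this range contributes at most $C|q|$. Thus $V(w)\le C(1+|w|)$ for $|w|\ge1$, and by continuity for all $w$. A positive harmonic function in a disc of radius $R$ satisfies $|\nabla V|\le2V/R$ at the center. With $R=|q|$,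
\[
|f'(w)|=|\nabla V(w)|\le\frac{C(1+|w|)}{|q|}.
\]

\emph{Maximum principle.} Fix $\tau>0$ and let $U(w)=\epsilon\operatorname{Re}(f(w+\tau)-f(w))$. It is harmonic in $\mathbb C_-$, continuous on $\overline{\mathbb C}_-$ and nonnegative on $\mathbb R$. Integrating the bound for $f'$ along the horizontal segment gives $|U(re^{i\gamma})|\le C_\tau/|\sin\gamma|$ for $r\ge1$. The function $U^-=\max(-U,0)$ is subharmonic, continuous on $\overline{\mathbb C}_-$ and zero on $\mathbb R$. By odd reflection, the Poisson kernel of the half-disc $\mathbb C_-\cap\{|w|<r\}$ on its circular part is the difference of the kernels of the full disc at $w$ and at $\bar w$. For $|w|\le\frac r2$ this is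
\[
\frac{(r^2-|w|^2)\,4r|\sin\gamma|\,|q|}{2\pi\,|re^{i\gamma}-w|^2\,|re^{i\gamma}-\bar w|^2}\,d\gamma\le\frac{32}\pi\,\frac{|w|\,|\sin\gamma|}r\,d\gamma .
\]
The factor $|\sin\gamma|$ absorbs the singularity in the bound for $U$:
\[
U^-(w)\le\frac{32|w|}{\pi r}\int_{-\pi}^0U^-(re^{i\gamma})|\sin\gamma|\,d\gamma\le\frac{32C_\tau|w|}r\to0\qquad(r\to\infty).
\]
So $U\ge0$ for every $\tau>0$. Dividing by $\tau$ and letting $\tau\to0$, we get $\epsilon\operatorname{Re}f'\ge0$.

\emph{The sign.} If $\epsilon=-1$, then $\partial_qV=-\operatorname{Re}f'\ge0$, so $V(iq)\le V(0)=0$ for $q<0$, contradicting $V>0$. Hence $\operatorname{Re}f'\ge0$, and $\operatorname{Re}H=\operatorname{Re}f'/|f'|^2\ge0$.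
\end{proof}

So $\operatorname{Re}H\ge0$ in both cases. If $\operatorname{Re}H$ vanished at a point, it would vanish identically by the minimum principle; then $H$ would be an imaginary constant and $\mathcal S=f(\mathbb R)$ the whole vertical axis, contradicting $v\le0$. Therefore $\operatorname{Re}H>0$, and we may write
\begin{equation}\label{eq:logH}
\log H=A+iB,\qquad A=\log|H|,\qquad|B|<\tfrac\pi2\quad\text{in }\mathbb C_- .
\end{equation}
Also $\operatorname{Re}f'>0$, so $\operatorname{Re}f$ increases along horizontal lines and, by continuity, $x$ is nondecreasing on $\mathbb R$. From here on, (i) and $\psi_Y\le0$ are used only through \eqref{eq:logH} and the monotonicity of $x$.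

\section{The boundary equation and regularity}\label{sec:boundary}

\subsection*{Transfer of the Bernoulli condition}
Condition (e$_\kappa$) holds $\mathcal H^1$-a.e.\ on $\mathcal S$ and for non-tangential limits in $\Omega$. To move it to $\mathbb R$ we must know that $f$ preserves null sets and non-tangential approach. Both follow from rectifiability, which is a consequence of the monotonicity of $x$ and $y$. We use the theorem of F.\ and M.\ Riesz \cite[Theorem~6.8]{Pommerenke}: if $\Phi$ maps the unit disc conformally onto a Jordan domain with rectifiable boundary, then $\Phi'\in H^1$, $\Phi$ is absolutely continuous on the circle, and $\mathcal H^1(\Phi(E))=\int_E|\Phi'|\,|d\zeta|$ for Borel sets $E$ of the circle. Since $\Phi'\in H^1$ and $\Phi'\not\equiv0$, it has finite nonzero angular limits a.e., and $\frac d{d\theta}\Phi(e^{i\theta})=ie^{i\theta}\Phi'(e^{i\theta})$ a.e.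

\begin{lemma}\label{lem:riesz}
The map $f|_{\mathbb R}$ is locally absolutely continuous. For a.e.\ $t$, $f'$ has a finite nonzero angular limit $f'(t)$, equal to the derivative of $f|_{\mathbb R}$ at $t$. With $H(t)=1/f'(t)$,
\begin{equation}\label{eq:bern}
|H(t)|^2=2g(-y(t))^\kappa\quad\text{for a.e. }t,
\end{equation}
and $y(t)<0$ for all $t\ne0$.
\end{lemma}

\begin{proof}
Let $D_R=\mathbb C_-\cap\{|w|<R\}$. The set $f(D_R)$ is bounded, so its area $\int_0^Rr\int_{-\pi}^0|f'(re^{i\gamma})|^2d\gamma\,dr$ is finite. By the Cauchy--Schwarz inequality, for a.e.\ $r$ the image of the half circle $|w|=r$ has finite length. The arc $f([-r,r])$ is rectifiable because $x$ and $y$ are piecewise monotone. So for a.e.\ $r$, $f(D_r)$ is a Jordan domain with rectifiable boundary. Let $\omega$ map the disc conformally onto $D_r$. It extends to a homeomorphism of the closures and, by reflection, analytically with nonzero derivative across the open arc corresponding to $(-r,r)$; there it preserves null sets and angular limits. Apply the theorem to $\Phi=f\circ\omega$ for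 a sequence $r\to\infty$. This gives the first two claims, and it shows that null sets of $\mathbb R$ correspond to $\mathcal H^1$-null sets of $\mathcal S$, in both directions since $|\Phi'|>0$ a.e.

Let $t$ be a point where $f'(t)$ exists as above and (e$_\kappa$) holds at $f(t)$; this is a.e.\ $t$. As $q\to0^-$,
\[
f(t+iq)-f(t)=i\int_0^qf'(t+is)\,ds=iqf'(t)(1+o(1)),
\]
so $f(t+iq)$ approaches $f(t)$ along the normal to the tangent direction $f'(t)$. Koebe's one-quarter theorem, applied to $f$ on the disc of radius $|q|$ about $t+iq$, gives $\operatorname{dist}(f(t+iq),\mathcal S)\ge\frac14|q||f'(t+iq)|$. Hence $f(t+iq)\in\Gamma_5(f(t))$ for small $|q|$, and \eqref{eq:bern} follows from \eqref{eq:H} and (e$_\kappa$). If $y(t_0)=0$ for some $t_0\ne0$, then $y=0$ between $0$ and $t_0$ by \eqref{eq:ymono}, so $H(t)=0$ a.e.\ there, contradicting the finiteness of $f'(t)$.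
\end{proof}

\subsection*{Eliminating the height}
On $\mathbb R$ we have $f'=e^{-iB}/|H|$ a.e., with $B(t)\in[-\frac\pi2,\frac\pi2]$ the angular limit. So $-B$ is the inclination of $\mathcal S$, and $y'=-\sin B/|H|$. By \eqref{eq:ymono},
\begin{equation}\label{eq:signB}
B\le0\ \text{ a.e. on }t<0,\qquad B\ge0\ \text{ a.e. on }t>0 .
\end{equation}
Both \eqref{eq:bern} and the formula for $y'$ contain $|H|$, and one power of $-y$ has a derivative free of it. Put
\[
Q=(2g)^{\mu/\kappa}(-y)^\mu\quad\text{on }\mathbb R .
\]
As $\mu>1$, $Q$ is locally absolutely continuous. As $\mu\nu=\frac\kappa2$, $Q^\nu=(2g)^{1/2}(-y)^{\kappa/2}=|H|$ a.e. Using $(-y)^{\mu-1}=(-y)^{\kappa/2}=(2g)^{-1/2}|H|$ and $\frac\mu\kappa-\frac12=\frac1\kappa$, we find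
\begin{equation}\label{eq:Q}
Q'=(2g)^{\mu/\kappa}\mu(-y)^{\mu-1}(-y')=G\sin B\ \text{ a.e.},\qquad Q(0)=0,\qquad A=\nu\log Q\ \text{ a.e.}
\end{equation}
For $\kappa=1$ this reads $(|H|^3)'=3g\sin B$. Thus $Q$ is $G$-Lipschitz, nondecreasing in $|t|$ on each half-line, positive for $t\ne0$, and $Q(t)\le G|t|$.

By \eqref{eq:logH} and Lemma~\ref{lem:H2}, $A=P[\nu\log Q]$. This is where $|B|\le\frac\pi2$ is essential: it shows that $A$ is determined by its a.e.\ boundary values, with no contribution from a null set, from $0$ or from $\infty$. Since $\nu\log Q\le\nu\log G+\nu\log|t|$ and $\log|w|=P[\log|t|]$, we obtain the upper bound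
\begin{equation}\label{eq:upper}
|H(w)|\le(G|w|)^\nu .
\end{equation}

\subsection*{Smoothness away from the origin}
Relation \eqref{eq:Q} gains a derivative from $B$ to $A$, and Lemma~\ref{lem:holder} loses none from $A$ to $B$.

\begin{lemma}\label{lem:smooth}
All derivatives of $\log H$ and of $f$ extend continuously to $\overline{\mathbb C}_-\setminus\{0\}$, with $f'\ne0$. All partial derivatives of $\psi$ extend continuously to $\Omega\cup(\mathcal S\setminus\{0\})$. The relations \eqref{eq:bern}, \eqref{eq:signB}, \eqref{eq:Q} hold everywhere on $\mathbb R\setminus\{0\}$.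
\end{lemma}

\begin{proof}
Fix $\beta\in(0,1)$ and let $\xi=\nu\log Q$. It is locally Lipschitz on $\mathbb R\setminus\{0\}$, since $Q$ is Lipschitz and positive there; so $\xi\in C^{0,\beta}$ locally. Suppose $\xi\in C^{m,\beta}$ locally on $\mathbb R\setminus\{0\}$. By Lemma~\ref{lem:holder}, $\log H$ and its derivatives up to order $m$ are locally $\beta$-H\"older up to $\mathbb R\setminus\{0\}$, so $B|_{\mathbb R}\in C^{m,\beta}$ locally. Since $Q$ is absolutely continuous and $Q'=G\sin B$ a.e., $Q$ and $\xi$ are locally $C^{m+1,\beta}$. Induction gives the claim for $\log H$, hence for $f'=e^{-\log H}$. The inverse map $w(z)$ is continuous up to $\mathcal S$, and $w'(z)=H(w(z))$, $w''(z)=(H'H)(w(z))$, and so on: each derivative is a polynomial in $H,H',\dots$ evaluated at $w(z)$. This gives the claim for $\psi=-\operatorname{Im}w$. The last claim follows by continuity.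
\end{proof}

\section{Non-degeneracy}\label{sec:nondeg}

We now prove the lower bound that matches \eqref{eq:upper}.

\begin{proposition}\label{prop:nondeg}
There are constants $c_2,c_3,C_3>0$ such that $c_2|t|\le Q(t)\le G|t|$ on $\mathbb R$ and, for $w\in\overline{\mathbb C}_-\setminus\{0\}$,
\begin{align}
(c_2|w|)^\nu&\le|H(w)|\le(G|w|)^\nu,\label{eq:Hbounds}\\
c_3|w|^{1/\mu}&\le|f(w)|\le C_3|w|^{1/\mu}.\label{eq:fbounds}
\end{align}
\end{proposition}

\subsection*{Two expressions for the angle}
The angle $B$ is tied to the growth of $Q$ in two ways: locally by \eqref{eq:Q}, and nonlocally because $B$ is conjugate to $A$. We compare them in the scale-invariant variable $\sigma=\log|t|$. Let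
\[
L_\pm(\sigma)=\nu\log Q(\pm e^\sigma)=A(\pm e^\sigma),\qquad\alpha_\pm(\sigma)=|B(\pm e^\sigma)|\in[0,\tfrac\pi2],\qquad N=\tfrac12(L_++L_-).
\]
By \eqref{eq:Q} and \eqref{eq:signB}, $\frac d{d\sigma}Q(\pm e^\sigma)=Ge^\sigma\sin\alpha_\pm$. Hence
\begin{equation}\label{eq:local}
\sin\alpha_\pm=\frac1{\nu G}\,\frac{Q(\pm e^\sigma)}{e^\sigma}\,L_\pm',\qquad L_\pm'\ge0 .
\end{equation}
For the nonlocal relation, we avoid the singular conjugation operator by averaging $A$ over half circles: $M(\sigma)=\frac1\pi\int_{-\pi}^0A(e^{\sigma+i\gamma})\,d\gamma$. The Cauchy--Riemann equation in the variable $\sigma+i\gamma$ is $A_\sigma=B_\gamma$, and $B$ equals $\alpha_+$ at $\gamma=0$ and $-\alpha_-$ at $\gamma=-\pi$. By Lemma~\ref{lem:smooth} we may differentiate under the integral: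
\begin{equation}\label{eq:Mprime}
M'=\tfrac1\pi(\alpha_++\alpha_-).
\end{equation}
Because of the signs \eqref{eq:signB}, which come from (ii), the two angles add and do not cancel. On the other hand, $M$ is an average of boundary values. With $R=e^\sigma$,
\[
\int_{-\pi}^0\frac{R|\sin\gamma|\,d\gamma}{R^2-2Rt\cos\gamma+t^2}=\frac1{2t}\log\frac{(R+t)^2}{(R-t)^2}=\frac1t\log\Big|\frac{R+t}{R-t}\Big| .
\]
This function of $t$ is even, bounded near $0$, $O(t^{-2})$ at infinity, and has logarithmic singularities at $\pm R$. Since $\int\frac{|A(t)|}{1+t^2}dt<\infty$ and $A$ is continuous near $\pm R$, Fubini's theorem applies to $A=P[A|_{\mathbb R}]$. With $|t|=e^{\sigma'}$ we have $\frac{R+|t|}{|R-|t||}=\coth\frac{|\sigma-\sigma'|}2$, and so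
\begin{equation}\label{eq:conv}
M(\sigma)=\int_{\mathbb R}k(\sigma-\sigma')N(\sigma')\,d\sigma',\qquad k(s)=\frac2{\pi^2}\log\coth\frac{|s|}2,
\end{equation}
with absolute convergence. The kernel $k$ is positive, even and decreasing in $|s|$, and the same computation for $P[1]=1$ gives $\int k=1$.

To see the mechanism, suppose for a moment that $L_+=L_-$, $\alpha_+=\alpha_-=\alpha$, and $N'$ is a constant $m>0$. Then $M'=m$ by \eqref{eq:conv}, so $\alpha=\frac{\pi m}2$ and $m\le1$ by \eqref{eq:Mprime}, and \eqref{eq:local} gives $Q(t)/t=\nu G\sin(\frac{\pi m}2)/m\ge\nu G$. However slowly $Q$ grows, the angle is comparable to the growth rate, and the ratio $Q/t$ cannot be small. In general the angle is a positive average of the nonnegative growth rate, and we compare the two after integrating over a unit interval. Without symmetry, \eqref{eq:conv} sees only the sum $L_++L_-$, so this step controls only one of the two sides.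

\begin{lemma}\label{lem:oneside}
With $c_1=\nu Gk(1)/e$ we have $\max\{Q(t),Q(-t)\}\ge c_1t$ for all $t>0$.
\end{lemma}

\begin{proof}
Let $t=e^{\sigma_2}$, $\sigma_1=\sigma_2-1$, $I=[\sigma_1,\sigma_2]$, and $E=\max_{\sigma\in I,\,\pm}e^{-\sigma}Q(\pm e^\sigma)$. By \eqref{eq:conv}, $N'\ge0$ and Tonelli's theorem,
\[
M(\sigma_2)-M(\sigma_1)=\int_{\mathbb R}k(s)\big[N(\sigma_2-s)-N(\sigma_1-s)\big]ds=\int_I\int_{\mathbb R}k(\sigma-\sigma')N'(\sigma')\,d\sigma'd\sigma .
\]
Keeping only $\sigma'\in I$, where $k(\sigma-\sigma')\ge k(1)$, we get $M(\sigma_2)-M(\sigma_1)\ge k(1)(N(\sigma_2)-N(\sigma_1))$. By \eqref{eq:Mprime}, the inequality $\alpha\le\frac\pi2\sin\alpha$ on $[0,\frac\pi2]$, and \eqref{eq:local},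
\[
M(\sigma_2)-M(\sigma_1)\le\frac12\int_I(\sin\alpha_++\sin\alpha_-)\,d\sigma\le\frac E{2\nu G}\int_I(L_+'+L_-')\,d\sigma=\frac E{\nu G}\big(N(\sigma_2)-N(\sigma_1)\big).
\]
To divide we need $N(\sigma_2)>N(\sigma_1)$. Otherwise $M(\sigma_2)=M(\sigma_1)$, so the nonnegative continuous bracket above vanishes for all $s$, since $k>0$. Then $N$ is monotone and $1$-periodic, hence constant. This contradicts $N(\sigma)\le\nu(\sigma+\log G)\to-\infty$ as $\sigma\to-\infty$; here we use $Q(0)=0$, that is, the curve passes through the origin. Therefore $E\ge\nu Gk(1)$: for some $\sigma_0\in I$ and some sign, $Q(\pm e^{\sigma_0})\ge\nu Gk(1)e^{\sigma_2-1}=c_1t$. Since $Q$ is nondecreasing in $|t|$, the same bound holds for $Q(\pm t)$ with that sign.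
\end{proof}

\subsection*{From one side to both}
The $L^2$ bound \eqref{eq:L2} says that $A$ cannot take very different values on two intervals of comparable harmonic measure, and it holds with the same constant at every scale. For $\lambda>0$ define
\begin{equation}\label{eq:rescale}
f_\lambda(w)=\lambda^{-1/\mu}f(\lambda w),\quad H_\lambda(w)=\lambda^{-\nu}H(\lambda w),\quad Q_\lambda(t)=\lambda^{-1}Q(\lambda t),\quad A_\lambda=\log|H_\lambda| .
\end{equation}
Then $f_\lambda'=1/H_\lambda$ since $1-\frac1\mu=\nu$, $A_\lambda=\nu\log Q_\lambda$ on $\mathbb R\setminus\{0\}$, and $|\arg H_\lambda|<\frac\pi2$, so Lemma~\ref{lem:H2} applies to $\log H_\lambda$. Lemma~\ref{lem:oneside} holds for $Q_\lambda$ with the same $c_1$.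

\begin{proof}[Proof of Proposition~\ref{prop:nondeg}]
\emph{Lower bound for $Q$.} Let $c_2=\frac{c_1}2e^{-2\pi^{3/2}/\nu}$ and $\delta=Q_\lambda(1)$. We claim $\delta\ge c_2$, and may assume $\delta<\frac{c_1}2$. For $t\in[\frac12,1]$ we have $Q_\lambda(t)\le\delta<c_1t$, so $Q_\lambda(-t)\ge c_1t\ge\frac{c_1}2$ by Lemma~\ref{lem:oneside}. Since $\pi(1+t^2)\le2\pi$ on $[\frac12,1]$, \eqref{eq:L2} gives $\int_{1/2}^1|A_\lambda(\pm t)-A_\lambda(-i)|^2dt\le\frac{\pi^3}2$ for each sign. So for each sign there is $t_\pm\in[\frac12,1]$ with $|A_\lambda(\pm t_\pm)-A_\lambda(-i)|\le\pi^{3/2}$. Therefore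
\[
\nu\log\tfrac{c_1}2-\pi^{3/2}\le A_\lambda(-i)\le\nu\log\delta+\pi^{3/2},
\]
which is $\delta\ge c_2$. Exchanging the roles of $t$ and $-t$ gives $Q_\lambda(-1)\ge c_2$. As $Q(\pm\lambda)=\lambda Q_\lambda(\pm1)$ and $\lambda$ is arbitrary, $Q(t)\ge c_2|t|$.

\emph{Bounds for $H$.} On $\mathbb R\setminus\{0\}$, \eqref{eq:Hbounds} is $|H|=Q^\nu$. In $\mathbb C_-$, $A=P[\nu\log Q]\ge\nu\log c_2+\nu\log|w|$, and the upper bound is \eqref{eq:upper}.

\emph{Bounds for $f$.} Integrating $|f'|\le(c_2|w|)^{-\nu}$ along rays from $0$ gives $|f(w)|\le\mu c_2^{-\nu}|w|^{1/\mu}$. For the lower bound, (F) gives $-\operatorname{Im}f\ge P[-y]$, and $-y=(2g)^{-1/\kappa}Q^{1/\mu}\ge c_3|t|^{1/\mu}$ with $c_3=(2g)^{-1/\kappa}c_2^{1/\mu}$. The function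
\[
W(w)=\frac{\operatorname{Re}(iw)^{1/\mu}}{\cos\frac\pi{2\mu}}=|w|^{1/\mu}\,\frac{\cos\frac{\gamma+\pi/2}\mu}{\cos\frac\pi{2\mu}}
\]
is harmonic, equals $|t|^{1/\mu}$ on $\mathbb R$, and satisfies $W\ge|w|^{1/\mu}$ because $|\gamma+\frac\pi2|\le\frac\pi2$ and $\mu>1$. It is sublinear at infinity, so $b=0$ in (F) and $W=P[|t|^{1/\mu}]$. Hence $|f|\ge-\operatorname{Im}f\ge c_3W\ge c_3|w|^{1/\mu}$ in $\mathbb C_-$, and on $\mathbb R$ by continuity.
\end{proof}

\section{The polar graph and the bounded energy}\label{sec:polar}

To use Lemma~\ref{lem:energy} we need $\Omega$ in the form \eqref{eq:polar}. Each half of $\mathcal S$ stays in one quadrant and moves away from the origin in both coordinates, so each circle about the origin meets it once.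

\begin{lemma}\label{lem:polar}
The domain $\Omega$ has the form \eqref{eq:polar} with smooth $\varphi_\pm$ and $-\pi<\varphi_-<\varphi_+<0$.
\end{lemma}

\begin{proof}
For $t>0$ we have $x\ge0$, $x'\ge0$, $y<0$, $y'\le0$, so $\frac12(|f|^2)'=xx'+yy'$ is a sum of two nonnegative terms. If it vanished at $t$, then $y'(t)=0$, so $x'(t)=|f'(t)|>0$ and $x(t)=0$. Then $x\equiv0$ on $[0,t]$ by monotonicity, so $x'(t)=0$, a contradiction. For $t<0$ we have $x\le0$, $x'\ge0$, $y<0$, $y'\ge0$, both terms are nonpositive, and the same argument on $[t,0]$ shows that the sum is negative. Since $f(0)=0$ and $f(\infty)=\infty$, the map $t\mapsto\log|f(t)|$ is a diffeomorphism of each open half-line onto $\mathbb R$. So the two halves of $\mathcal S\setminus\{0\}$ are smooth graphs $\varphi=\varphi_\pm(\rho)$. The half with $t>0$ has $\varphi_+\in[-\frac\pi2,0)$, the other has $\varphi_-\in(-\pi,-\frac\pi2]$, and they are disjoint, so $\varphi_-<\varphi_+$.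

The circle $|z|=e^\rho$ meets $\mathcal S$ in exactly two points, which cut it into two open arcs, each contained in one component of $\mathbb R^2\setminus\mathcal S$. The arc through $ie^\rho$ meets $\{Y>0\}$, so it is disjoint from $\Omega$. If the other arc were also disjoint from $\Omega$, the connected set $\Omega$ would lie inside or outside the circle. Neither is possible, since $\partial\Omega=\mathcal S$ is unbounded and contains $0$. So $\Omega$ meets the circle exactly in the arc $\varphi_-<\varphi<\varphi_+$.
\end{proof}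

By Lemmas~\ref{lem:smooth} and \ref{lem:polar}, the system \eqref{eq:auto} and Lemma~\ref{lem:energy} apply to our solution. At $z=f(w)$, \eqref{eq:fbounds} gives $|w|\le C|z|^\mu$, so by \eqref{eq:H}, \eqref{eq:Hbounds} and \eqref{eq:psi},
\[
|\nabla\psi|=|H|\le C|w|^\nu\le C|z|^{\mu-1},\qquad0\le\psi\le|w|\le C|z|^\mu .
\]
Since $\Psi_\rho=e^{-\mu\rho}(\psi_\rho-\mu\psi)$, $\Psi_\varphi=e^{-\mu\rho}\psi_\varphi$ and $|\psi_\rho|,|\psi_\varphi|\le|z||\nabla\psi|$, the functions $\Psi,\Psi_\rho,\Psi_\varphi$ are bounded. Hence $\mathcal E$ is bounded and nondecreasing, the limits $\mathcal E(\pm\infty)$ exist, and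
\begin{equation}\label{eq:dissip}
2\mu\iint\Psi_\rho^2\,d\varphi\,d\rho=\mathcal E(+\infty)-\mathcal E(-\infty)<\infty .
\end{equation}

\section{Limits at the origin and at infinity}\label{sec:limits}

As in the model of Section~\ref{sec:idea}, we now show that translates in $\rho$ converge to a stationary solution. The domains of the translates vary, so we take limits in the fixed half-plane, where translation corresponds to the rescaling \eqref{eq:rescale}.

\subsection*{The energy in the half-plane}
Since $\psi=-\operatorname{Im}w(z)$, $\partial_\rho z=z$ and $\partial_\varphi z=iz$, we have $\psi_\rho=-\operatorname{Im}(zw'(z))$ and $\psi_\varphi=-\operatorname{Re}(zw'(z))$, with $zw'(z)=fH$. Also $\frac{d\log z}{dw}=\frac{f'}f=\frac1{fH}$. Thus, at $z=f(w)$,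
\begin{equation}\label{eq:dict}
\Psi=-\frac{\operatorname{Im}w}{|f|^\mu},\quad\Psi_\rho=-\frac{\operatorname{Im}(fH-\mu w)}{|f|^\mu},\quad\Psi_\varphi=-\frac{\operatorname{Re}(fH)}{|f|^\mu},\quad d\rho\,d\varphi=\frac{dp\,dq}{|f|^2|H|^2}.
\end{equation}
By \eqref{eq:Hbounds}, \eqref{eq:fbounds} and $\frac2\mu+2\nu=2$, we have $|f|^{-2\mu-2}|H|^{-2}\ge c|w|^{-2-2/\mu-2\nu}=c|w|^{-4}$. So \eqref{eq:dissip} gives
\begin{equation}\label{eq:finite}
\int_{\mathbb C_-}|w|^{-4}\big(\operatorname{Im}(fH-\mu w)\big)^2\,dp\,dq<\infty .
\end{equation}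
The rescaled functions satisfy $(f_\lambda H_\lambda)(w)=\lambda^{-1}(fH)(\lambda w)$, the bounds \eqref{eq:Hbounds} and \eqref{eq:fbounds} with the same constants, and, since $\frac\kappa\mu=2\nu$, the boundary condition $|H_\lambda(t)|^2=2g(-\operatorname{Im}f_\lambda(t))^\kappa$. For $0<r_1<r_2$, the substitution $w\to\lambda w$ shows that
\begin{equation}\label{eq:tail}
\int_{\mathbb C_-\cap\{r_1<|w|<r_2\}}|w|^{-4}\big(\operatorname{Im}(f_\lambda H_\lambda-\mu w)\big)^2\,dp\,dq
\end{equation}
equals the integral in \eqref{eq:finite} restricted to $\lambda r_1<|w|<\lambda r_2$. It is a tail of a convergent integral, so it tends to $0$ as $\lambda\to0$ and as $\lambda\to\infty$.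

\subsection*{Stationary solutions in the half-plane}
A limit of the $f_\lambda$ is not known in advance to parametrize a solution of the original problem, so we classify directly the maps with the properties that pass to the limit. Let $a>0$ be the constant in \eqref{eq:corner} and put
\[
f^*(w)=a^{-1/\mu}e^{i\theta^*}w^{1/\mu},\qquad\theta^*=-\tfrac\pi2+\tfrac\pi{2\mu},\qquad H^*=1/(f^*)' .
\]

\begin{lemma}\label{lem:rigid}
Let $f_\infty$ be continuous on $\overline{\mathbb C}_-$ and holomorphic in $\mathbb C_-$, with $\operatorname{Im}f_\infty\le0$ and $f_\infty'=1/H_\infty$, where $H_\infty$ is continuous on $\overline{\mathbb C}_-\setminus\{0\}$. Suppose that \eqref{eq:Hbounds} and \eqref{eq:fbounds} hold for $H_\infty,f_\infty$, and that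
\begin{equation}\label{eq:stationary}
|H_\infty(t)|^2=2g(-\operatorname{Im}f_\infty(t))^\kappa\ \ (t\ne0),\qquad\operatorname{Im}(f_\infty H_\infty-\mu w)\equiv0\ \text{ in }\mathbb C_- .
\end{equation}
Then $f_\infty=f^*$.
\end{lemma}

\begin{proof}
The holomorphic function $f_\infty H_\infty-\mu w$ has zero imaginary part, so it is a real constant. By the upper bounds it is $O(|w|)$ as $w\to0$, so the constant is $0$. By the lower bound $f_\infty$ has no zeros in $\mathbb C_-$, and $f_\infty'/f_\infty=1/(f_\infty H_\infty)=1/(\mu w)$. Hence $f_\infty=Ke^{i\theta}w^{1/\mu}$ with $K>0$, $\theta\in\mathbb R$, and $H_\infty=\mu K^{-1}e^{-i\theta}w^\nu$. Let $t>0$. At $w=t$ and at $w=te^{-i\pi}$ the arguments of $f_\infty$ are $\theta$ and $\theta-\frac\pi\mu$, so both have nonpositive sine. In the boundary condition the powers $t^{2\nu}=t^{\kappa/\mu}$ cancel, and since $\kappa+2=2\mu$ it reads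
\[
\mu^2K^{-2\mu}=2g(-\sin\theta)^\kappa=2g\big(-\sin(\theta-\tfrac\pi\mu)\big)^\kappa .
\]
Lemma~\ref{lem:angle} gives $\theta\equiv\theta^*\pmod{2\pi}$ and $K^{-\mu}=a$.
\end{proof}

\subsection*{Convergence of the rescalings}
Convergence in the open half-plane follows from the bounds alone. The boundary condition in \eqref{eq:stationary} requires convergence up to $\mathbb R\setminus\{0\}$, and this is where the lower bound on $Q$ is needed on both sides.

\begin{proposition}\label{prop:limit}
We have $f_\lambda\to f^*$ and $H_\lambda\to H^*$ pointwise on $\overline{\mathbb C}_-\setminus\{0\}$, both as $\lambda\to0$ and as $\lambda\to\infty$.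
\end{proposition}

\begin{proof}
On $\mathbb R\setminus\{0\}$, Proposition~\ref{prop:nondeg} and \eqref{eq:Q} give, uniformly in $\lambda$,
\[
\big|A_\lambda(t)-\nu\log|t|\big|\le C,\qquad|A_\lambda'(t)|=\nu\,\frac{|Q'(\lambda t)|}{Q_\lambda(t)}\le\frac{\nu G}{c_2|t|}.
\]
So $\int\frac{|A_\lambda|}{1+t^2}dt\le C$, and $A_\lambda$ is bounded in $C^{0,1/2}$ on compact intervals of $\mathbb R\setminus\{0\}$. By Lemma~\ref{lem:holder} with $m=0$, the family $\log H_\lambda$ is bounded in $C^{0,1/2}$ near each point of $\mathbb R\setminus\{0\}$. On compact subsets of $\mathbb C_-$ it is uniformly bounded by \eqref{eq:Hbounds} and $|\arg H_\lambda|<\frac\pi2$, and so are its derivatives by Cauchy's estimates. By the Arzel\`a--Ascoli theorem and a diagonal argument, every sequence $\lambda_n\to0$ or $\lambda_n\to\infty$ has a subsequence along which $\log H_{\lambda_n}$ converges locally uniformly on $\overline{\mathbb C}_-\setminus\{0\}$. Let $H_\infty=\lim H_{\lambda_n}$; it is continuous there.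

We have $f_\lambda(w)=w\int_0^1ds/H_\lambda(sw)$ for $w\in\overline{\mathbb C}_-\setminus\{0\}$, with $|1/H_\lambda(sw)|\le(c_2s|w|)^{-\nu}$ and $\nu<1$. By dominated convergence, $f_{\lambda_n}(w)\to f_\infty(w):=w\int_0^1ds/H_\infty(sw)$, and $f_\infty$, with $f_\infty(0)=0$, is continuous on $\overline{\mathbb C}_-$. The $f_{\lambda_n}$ are locally bounded, so by Vitali's theorem the convergence is locally uniform in $\mathbb C_-$, $f_\infty$ is holomorphic, and $f_\infty'=\lim1/H_{\lambda_n}=1/H_\infty$. The bounds \eqref{eq:Hbounds}, \eqref{eq:fbounds}, the inequality $\operatorname{Im}f_\infty\le0$ and the boundary condition pass to pointwise limits. Since $|f_\lambda H_\lambda-\mu w|\le C|w|$ uniformly in $\lambda$, dominated convergence in \eqref{eq:tail} shows that $\operatorname{Im}(f_\infty H_\infty-\mu w)$ vanishes on every half-annulus. So \eqref{eq:stationary} holds, and $f_\infty=f^*$, $H_\infty=H^*$ by Lemma~\ref{lem:rigid}. The limit does not depend on the subsequence, so the whole family converges.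
\end{proof}

\subsection*{End of the proof of Theorem~\ref{thm:general}}
We compare $\mathcal E(-\infty)$ and $\mathcal E(+\infty)$. An average of $\mathcal E$ over a unit interval is an area integral, which passes to the limit under pointwise convergence. Let
\[
J(\lambda)=\int_{\rho_\lambda}^{\rho_\lambda+1}\mathcal E(\rho)\,d\rho,\qquad\rho_\lambda=\tfrac1\mu\log\lambda .
\]
Then $J(\lambda)\to\mathcal E(-\infty)$ as $\lambda\to0$ and $J(\lambda)\to\mathcal E(+\infty)$ as $\lambda\to\infty$. Use \eqref{eq:dict} and substitute $w\to\lambda w$. The range $\rho_\lambda<\log|f(\lambda w)|<\rho_\lambda+1$ becomes $1<|f_\lambda(w)|<e$. In each of $\Psi,\Psi_\rho,\Psi_\varphi$ the numerator and the denominator $|f|^\mu$ both acquire a factor $\lambda$; in the area element both acquire $\lambda^2=\lambda^{2/\mu+2\nu}$. Hence $J(\lambda)$ equals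
\[
\int_{\{1<|f_\lambda|<e\}}\Big[\frac{(\operatorname{Re}f_\lambda H_\lambda)^2-(\operatorname{Im}(f_\lambda H_\lambda-\mu w))^2-\mu^2(\operatorname{Im}w)^2}{2|f_\lambda|^{2\mu}}+g\Big(\frac{-\operatorname{Im}f_\lambda}{|f_\lambda|}\Big)^{\kappa}\Big]\frac{dp\,dq}{|f_\lambda|^2|H_\lambda|^2},
\]
the integral being over points of $\mathbb C_-$. By \eqref{eq:fbounds} the sets of integration lie in the fixed half-annulus $C_3^{-\mu}<|w|<(e/c_3)^\mu$. On it, $|f_\lambda|$ and $|H_\lambda|$ lie between positive constants independent of $\lambda$, so the integrands are uniformly bounded. By Proposition~\ref{prop:limit} the integrands converge pointwise, and the indicator functions of the sets converge off $\{|f^*|\in\{1,e\}\}$, which consists of two half circles and has measure zero. By dominated convergence, $J(\lambda)$ has the same limit as $\lambda\to0$ and as $\lambda\to\infty$, namely the integral with $f^*,H^*$ in place of $f_\lambda,H_\lambda$.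

So $\mathcal E(-\infty)=\mathcal E(+\infty)$, and \eqref{eq:dissip} gives $\Psi_\rho\equiv0$. By \eqref{eq:dict}, $\operatorname{Im}(fH-\mu w)\equiv0$ in $\mathbb C_-$. Together with \eqref{eq:bern}, Lemma~\ref{lem:smooth} and Proposition~\ref{prop:nondeg}, this shows that $f$ itself satisfies the hypotheses of Lemma~\ref{lem:rigid}. Thus $f=f^*$.

For $z=re^{i\varphi}=f^*(w)$ we have $r=a^{-1/\mu}|w|^{1/\mu}$ and $\varphi=\theta^*+\frac\gamma\mu$ with $\gamma\in(-\pi,0)$. Hence $\Omega=f^*(\mathbb C_-)=\{-\frac\pi2-\frac\pi{2\mu}<\varphi<-\frac\pi2+\frac\pi{2\mu}\}$. Moreover $|w|=ar^\mu$ and $\gamma=\mu(\varphi-\theta^*)=\mu(\varphi+\frac\pi2)-\frac\pi2$, so by \eqref{eq:psi}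
\[
\psi=-|w|\sin\gamma=a\,r^\mu\cos\big(\mu(\varphi+\tfrac\pi2)\big).
\]
This is \eqref{eq:corner}. The case $b=0$ was treated in Section~\ref{sec:conformal} and the converse in Section~\ref{sec:idea}. Theorem~\ref{thm:general} is proved, and Theorem~\ref{thm:main} is its case $\kappa=1$. \qed

\begin{thebibliography}{9}

\bibitem{Pommerenke}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\bibitem{Varvaruca}
Eugen Varvaruca, \emph{On the existence of extreme waves and the Stokes conjecture with vorticity}, arXiv:0707.2224 (2007).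

\end{thebibliography}
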